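\title{Modular symbols and cyclotomic double zeta values\\ of levels $2p$ and $3p$}

\begin{abstract}
For distinct primes $p$ and $q$, let $\Lambda_{qp}$ be the space of rational solutions of the parity and distribution relations of level $qp$, and let $\kappa(qp)$ be the dimension of the kernel of an explicit three-term map $\beta$ on $\Lambda_{qp}\otimes\Lambda_{qp}$. This number is the defect in the spanning of certain weight-two periods of mixed Tate motives by cyclotomic double zeta values of level $qp$. We prove the conjecture that $\kappa(qp)=n_q(p)-1$ for $p\ge5$ and $q\in\{2,3\}$, where $n_q(p)$ is the index of the subgroup generated by $q$ and $-1$ in $(\mathbb Z/p\mathbb Z)^\times$, and we describe the kernel. An element of the kernel is a modular symbol of weight two; the distribution relations force on it Hecke relations that no cusp form satisfies, and the remaining boundary symbols are computed directly.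
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $p$ and $q$ be distinct primes, put $N=qp$, and write $\mathbb F_N$ for the ring $\mathbb Z/N\mathbb Z$. Let $\mathbb Q[\mathbb F_N]$ be the $\mathbb Q$-vector space with basis $\{[x]:x\in\mathbb F_N\}$, and let $\beta$ be the endomorphism of $\mathbb Q[\mathbb F_N]\otimes\mathbb Q[\mathbb F_N]$ given by
\[
\beta([x]\otimes[y])=[x+y]\otimes[y]-[y]\otimes[x+y]+[y]\otimes[x].
\]
Let $\Lambda_N\subset\mathbb Q[\mathbb F_N]$ be the subspace of all $\sum_x c_x[x]$ such that $c_0=0$, $c_i=c_{-i}$ for all $i$, and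
\begin{equation}\label{eq:dist0}
c_{mq}=\sum_{i=0}^{q-1}c_{m+ip}\quad(1\le m\le p-1),\qquad
c_{np}=\sum_{i=0}^{p-1}c_{n+iq}\quad(1\le n\le q-1).
\end{equation}
The number studied in this paper is
\[
\kappa(N)=\dim\ker\bigl(\beta|_{\Lambda_N\otimes\Lambda_N}\bigr).
\]

The conditions that define $\Lambda_N$ are the ones satisfied by the real numbers $c_x=\log|1-\zeta^x|$ $(x\ne0)$, $c_0=0$, where $\zeta$ is a primitive $N$th root of unity. Evenness holds because $1-\zeta^{-x}$ is the complex conjugate of $1-\zeta^x$. The first \emph{distribution relation} in \eqref{eq:dist0} is the logarithm of $1-\zeta^{mq}=\prod_{i}(1-\zeta^m\zeta^{ip})$, in which $\zeta^{ip}$ runs over the $q$th roots of unity, and the second arises in the same way from the $p$th roots of unity. The definition of $\kappa(N)$ is a reformulation of the following one: $\kappa(N)$ is the dimension of the cokernel of the weight-2, depth-2 iterated coaction map $D_2^{\mathrm{iter}}$ for motivic cyclotomic multiple zeta values of level $N$. It is thus the defect in the statement that the periods of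 weight 2 and coradical degree 2 of mixed Tate motives over $\mathbb Z[\mu_N,1/N]$ are spanned by cyclotomic double zeta values of level $N$. Only the linear-algebra definition is used below.

One family of elements of the kernel can be seen at once. For $x\in\mathbb F_p^\times$ let $\tilde x\in\mathbb F_N$ be the element with $\tilde x\equiv x\bmod p$ and $\tilde x\equiv0\bmod q$. A vector $v_A=\sum_{x\in\mathbb F_p^\times}A(x)[\tilde x]$ supported on the multiples of $q$ lies in $\Lambda_N$ exactly when $A(-x)=A(x)$ and $A(qx)=A(x)$, that is, when $A$ is a function on $\mathbb F_p^\times/H_{p,q}$, where $H_{p,q}$ is the subgroup generated by $q$ and $-1$. Let $n_q(p)$ be the index of $H_{p,q}$ in $\mathbb F_p^\times$. The tensors $v_A\otimes v_1-v_1\otimes v_A$, with $1$ the constant function, are killed by $\beta$ because a sum of three differences telescopes (Proposition~\ref{prop:lower}), and they form a space of dimension $n_q(p)-1$. This gives the known inequality $\kappa(qp)\ge n_q(p)-1$, valid for all distinct primes $p,q$. The conjecture treated here,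 whose source is \cite{Hirose}, is that equality holds when $p\ge5$ and $q\in\{2,3\}$. We prove it.

\begin{theorem}\label{thm:main}
Let $p\ge5$ be prime and $q\in\{2,3\}$. Then $\kappa(qp)=n_q(p)-1$. More precisely, $\ker(\beta|_{\Lambda_N\otimes\Lambda_N})$ consists exactly of the elements
\[
\sum_{x,y\in\mathbb F_p^\times}\bigl(A(x)-A(y)\bigr)\,[\tilde x]\otimes[\tilde y],
\]
where $A:\mathbb F_p^\times/H_{p,q}\to\mathbb Q$ is arbitrary.
\end{theorem}

For instance, $2$ has order $8$ modulo $17$ and $2^4\equiv-1$, so $n_2(17)=2$ and $\kappa(34)=1$. Likewise $3$ has order $3$ modulo $13$, so $n_3(13)=2$ and $\kappa(39)=1$. In both cases $H_{p,q}$ is the group of squares, and the kernel is spanned by the element in which $A$ is the Legendre symbol.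

\medskip\noindent\textbf{Outline of the proof.}
The equation $\beta(f)=0$ says that the coefficient function $f$ is antisymmetric and satisfies a three-term relation (Section~\ref{sec:reform}). These are the relations of weight-two modular symbols for a group $\Gamma_1(n)$, so their solutions are of two kinds: differences of a function on cusps, like the elements in Theorem~\ref{thm:main}, and periods of cusp forms. The task is to exclude the second kind, and only the distribution relations can do so. For $q\in\{2,3\}$ they combine with the three-term relation into the Hecke relation $T_q=q+\langle q\rangle$ for the part of $f$ that lives at level $p$ (Section~\ref{sec:reduction}), and into $U_3=3$ at level $3p$ for the part ramified at $3$ (Section~\ref{sec:odd}). The Hecke eigenvalues of cusp forms have the wrong size for these relations (Section~\ref{sec:hecke}), and on differences of functions on cusps the relations can be solved by hand. Section~\ref{sec:22} runs the argument at level $22$, where one cuspidal class has to be killed and everything is a short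 computation.

\section{The kernel as a space of functions}\label{sec:reform}

In this section $p$ and $q$ are arbitrary distinct primes. By the Chinese remainder theorem $\mathbb F_N=\mathbb F_p\times\mathbb F_q$; we write its elements as $X=(x,\alpha)$, so that $\tilde x=(x,0)$. A vector in $\mathbb Q[\mathbb F_N]$ is a function $c$ on $\mathbb F_N$. Since $mq=(qm,0)$ and $m+ip$ runs over the elements with first coordinate $m$, and symmetrically for $np$, the relations \eqref{eq:dist0} read
\begin{align}
c(qx,0)&=\sum_{\alpha\in\mathbb F_q}c(x,\alpha)\qquad(x\in\mathbb F_p^\times),\tag{D1}\label{D1}\\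
c(0,p\alpha)&=\sum_{x\in\mathbb F_p}c(x,\alpha)\qquad(\alpha\in\mathbb F_q^\times).\tag{D2}\label{D2}
\end{align}
An element of $\Lambda_N\otimes\Lambda_N$ is a function $f:\mathbb F_N^2\to\mathbb Q$ such that $f(\cdot,Y)$ and $f(X,\cdot)$ lie in $\Lambda_N$ for all $X,Y$. Consider the conditions
\begin{align}
&f(\pm X,\pm Y)=f(X,Y)\ \text{ for all choices of signs},\tag{M1}\label{M1}\\
&f(Y,X)=-f(X,Y),\tag{M2}\label{M2}\\
&f(X,Y)+f(Y,Z)+f(Z,X)=0\ \text{ whenever }X+Y+Z=0.\tag{M3}\label{M3}
\end{align}
Condition \eqref{M1} holds for every $f\in\Lambda_N\otimes\Lambda_N$.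

\begin{lemma}\label{lem:reform}
An element $f\in\Lambda_N\otimes\Lambda_N$ satisfies $\beta(f)=0$ if and only if it satisfies \eqref{M2} and \eqref{M3}.
\end{lemma}

\begin{proof}
The coefficient of $[U]\otimes[V]$ in $\beta(f)$ is $f(U-V,V)-f(V-U,U)+f(V,U)$. Put $V=X$, $U=-Z$, $U-V=Y$, so that $X+Y+Z=0$. By \eqref{M1} the coefficient is $f(Y,X)-f(Y,Z)+f(X,Z)$. Hence $\beta(f)=0$ if and only if
\[
f(Y,Z)=f(Y,X)+f(X,Z)\quad\text{whenever }X+Y+Z=0 .
\]
Suppose this holds. Exchanging $X$ and $Z$ gives $f(Y,X)=f(Y,Z)+f(Z,X)$, and adding the two equations gives $0=f(X,Z)+f(Z,X)$ for arbitrary $X,Z$, which is \eqref{M2}. In the presence of \eqref{M2} the displayed equation is \eqref{M3}; this gives both implications.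
\end{proof}

Let $\mathcal K$ be the space of $f\in\Lambda_N\otimes\Lambda_N$ satisfying \eqref{M2} and \eqref{M3}, so that $\kappa(N)=\dim\mathcal K$. For $f\in\mathcal K$ we have $f(0,\cdot)=f(\cdot,0)=0$, and $f(X,\pm X)=0$ by \eqref{M1} and \eqref{M2}. Taking $Z=-X-Y$ in \eqref{M3} and using \eqref{M1} and \eqref{M2}, we obtain the form in which \eqref{M3} is most often used:
\begin{equation}\label{eq:split}
f(X,Y)=f(X,X+Y)-f(Y,X+Y).
\end{equation}
It trades a value of $f$ for two values with the same second argument $X+Y$.

For $A:\mathbb F_p^\times/H_{p,q}\to\mathbb Q$ let $f_A$ be the element in Theorem~\ref{thm:main}: $f_A((x,0),(y,0))=A(x)-A(y)$ for $x,y\ne0$, and $f_A=0$ elsewhere.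

\begin{proposition}\label{prop:lower}
Each $f_A$ lies in $\mathcal K$, and the $f_A$ form a space of dimension $n_q(p)-1$.
\end{proposition}

\begin{proof}
Fix $Y$. The function $c=f_A(\cdot,Y)$ is zero unless $Y=(y,0)$ with $y\ne0$, and then $c(x,0)=A(x)-A(y)$ for $x\neq0$ and $c=0$ elsewhere. It vanishes at $0$ and is even because $A$ is even. Relation \eqref{D1} reads $A(qx)-A(y)=A(x)-A(y)$, and \eqref{D2} reads $0=0$. Since $f_A$ is antisymmetric, the same holds in the second variable, and \eqref{M2} holds.

For \eqref{M3} let $X+Y+Z=0$. If not all of the $\mathbb F_q$-components of $X,Y,Z$ vanish, at least two are nonzero, so each of the three pairs in \eqref{M3} contains an element with nonzero $\mathbb F_q$-component and each term is $0$. If $X=(x,0)$, $Y=(y,0)$, $Z=(z,0)$ with $xyz\ne0$, the sum is $(A(x)-A(y))+(A(y)-A(z))+(A(z)-A(x))=0$. If one of $x,y,z$ is $0$, the other two are opposite and each term vanishes because $A$ is even. Finally, $f_A=0$ if and only if $A$ is constant.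
\end{proof}

\begin{example}
The only level $qp$ with $q\in\{2,3\}$ that Theorem~\ref{thm:main} does not cover is $N=6$. There the relation $c_2=c_1+c_4$ gives $c_1=0$, so $f\in\mathcal K$ vanishes when an argument is $0$ or $\pm1$. By \eqref{M1} and \eqref{M2} it is determined by $f(2,3)$, and \eqref{M3} for $2+3+1=0$ gives $f(2,3)=0$. So $\kappa(6)=0$, in agreement with $n_2(3)=n_3(2)=1$.
\end{example}

It remains to show that every $f\in\mathcal K$ is some $f_A$. This part of the proof uses \eqref{D1} but never \eqref{D2}. It does need $c_0=0$: neither \eqref{D1} nor \eqref{D2} involves the value at $0$, and if the condition $c_0=0$ were dropped, the tensors $c\otimes[0]-[0]\otimes c$ with $c\in\Lambda_N$ would satisfy \eqref{M1}--\eqref{M3}.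

\section{Reduction to two components, and a Hecke relation}\label{sec:reduction}

From now on $p\ge5$ and $q\in\{2,3\}$. What matters about $q$ is that every nonzero residue modulo $q$ is $\pm1$, so that \eqref{M1} can be used to normalize $\mathbb F_q$-components. Put $E_2=\{1\}$ and $E_3=\{1,-1\}$; these integers represent $\mathbb F_q^\times$, and $|E_q|=q-1$. For $f\in\mathcal K$ define functions on $\mathbb F_p^2$ by
\[
F(x,y)=f((x,0),(y,0)),\qquad G(x,y)=f((x,0),(y,1)).
\]
Since $x\mapsto(x,0)$ is additive, $F$ satisfies \eqref{M1}--\eqref{M3} on $\mathbb F_p$. Also $F(x,y)=0$ if $xy=0$, and $G(0,y)=0$.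

\begin{lemma}\label{lem:FG}
If $f\in\mathcal K$ has $F=0$ and $G=0$, then $f=0$.
\end{lemma}

\begin{proof}
For $\alpha\in E_q$ we have $(y,\alpha)=\alpha\,(\alpha y,1)$, so $f((x,0),(y,\alpha))=G(x,\alpha y)=0$ by \eqref{M1}. With $F=0$ and \eqref{M2}, this shows that $f$ vanishes whenever one argument has $\mathbb F_q$-component $0$. If $X=(x,\alpha)$ and $Y=(y,\beta)$ with $\alpha,\beta\ne0$, then $\beta=\pm\alpha$, and after replacing $Y$ by $-Y$ if necessary we have $\alpha+\beta=0$. Then $X+Y=(x+y,0)$, and both terms on the right of \eqref{eq:split} vanish.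
\end{proof}

To separate $F$ from $G$ we use a symmetry. Let $\eta=(1,-1)\in\mathbb F_N^\times$ and $(\varepsilon f)(X,Y)=f(\eta X,\eta Y)$. Multiplication by $\eta$ is the additive automorphism $(x,\alpha)\mapsto(x,-\alpha)$. It permutes the terms on the right of \eqref{D1} and fixes the left side, and it exchanges the relations \eqref{D2} for $\alpha$ and $-\alpha$. So $\varepsilon$ is an involution of $\mathcal K$, and $\mathcal K=\mathcal K^+\oplus\mathcal K^-$ according to $\varepsilon=\pm1$. For $q=2$ we have $\eta=1$, hence $\mathcal K^-=0$. The elements $f_A$ lie in $\mathcal K^+$.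

\begin{lemma}\label{lem:plus}
If $f\in\mathcal K^+$ has $F=0$, then $f=0$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:FG} it suffices to show $G=0$. Let $y\ne0$. Since $\varepsilon f=f$, we have $f((x,0),(y,-1))=G(x,y)$, so \eqref{D1} in the second variable gives $F(x,qy)=F(x,y)+(q-1)G(x,y)$. Hence $G(x,y)=0$ for $y\ne0$.

Relation \eqref{D1} is not available for $y=0$, so we move to the first variable. Let $x\ne0$ and $\alpha\in E_q$. By \eqref{eq:split} with $X=(x,0)$, $Y=(0,\alpha)$, and by \eqref{M1} and \eqref{M2},
\[
G(x,0)=f((x,0),(x,\alpha))-f((0,\alpha),(x,\alpha))=G(x,\alpha x)+f((x,\alpha),(0,1)).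
\]
Here $G(x,\alpha x)=0$ by the first step, so $f((x,\alpha),(0,1))=G(x,0)$; this also holds for $\alpha=0$, by definition. Now \eqref{D1} in the first variable gives $G(qx,0)=q\,G(x,0)$. If $k\ge1$ is the order of $q$ modulo $p$, then $G(x,0)=q^kG(x,0)$, so $G(x,0)=0$. Finally $G(0,0)=0$.
\end{proof}

So on $\mathcal K^+$ everything is decided by $F$, a solution of \eqref{M1}--\eqref{M3} at level $p$. We need a relation for $F$ alone, whereas \eqref{D1} involves all the components $f((x,\alpha),(y,\beta))$. The way out is to sum these components over the lines through the origin of the plane $\mathbb F_q^2$ of pairs $(\alpha,\beta)$. The sum over a coordinate axis is evaluated by \eqref{D1}. On a slanted line both arguments move, but \eqref{eq:split} replaces them by pairs whose second argument is constant along the line, and then \eqref{D1} applies again. For $(x,y)\in\mathbb F_p^2$ put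
\begin{equation}\label{eq:TqF}
(T_qF)(x,y)=F(x,qy)+F(qx,y)+\sum_{m\in E_q}\bigl[F(qx,y+mx)+F(y+mx,qy)\bigr].
\end{equation}
For now this is only a name; Lemma~\ref{lem:edgeT} shows that it is a Hecke operator.

\begin{proposition}\label{prop:A}
Let $f\in\mathcal K$. For all $x,y\in\mathbb F_p^\times$,
\[
(T_qF)(x,y)=qF(x,y)+F(qx,qy).
\]
\end{proposition}

\begin{proof}
Fix $x,y\ne0$ and put $f_w=f((x,w_1),(y,w_2))$ for $w\in\mathbb F_q^2$. We compute $\Sigma=\sum_L\sum_{w\in L}f_w$, over the $q+1$ lines $L$ through $0$, in two ways. The origin lies on all the lines and every other point on exactly one, so $\Sigma=qf_0+\sum_wf_w$. Here $f_0=F(x,y)$, and $\sum_wf_w=F(qx,qy)$ by \eqref{D1} in each variable.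

On the other hand, the lines spanned by $(0,1)$ and $(1,0)$ contribute $F(x,qy)$ and $F(qx,y)$ by \eqref{D1}. The remaining lines are $\{(t,-mt):t\in\mathbb F_q\}$ with $m\in E_q$. Apply \eqref{eq:split} to $X=m\,(x,t)$ and $Y=(y,-mt)$, for which $X+Y=(y+mx,0)$. As $m=\pm1$, \eqref{M1} removes the factor $m$ from $X$, and
\[
f((x,t),(y,-mt))=f((x,t),(y+mx,0))-f((y,-mt),(y+mx,0)).
\]
Summing over $t$ and using \eqref{D1} in the first variable, we get $F(qx,y+mx)-F(qy,y+mx)$, which is $F(qx,y+mx)+F(y+mx,qy)$ by \eqref{M2}. Thus $\Sigma=(T_qF)(x,y)$.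
\end{proof}

\section{Level $22$ by hand}\label{sec:22}

Let $p=11$, $q=2$, and $f\in\mathcal K=\mathcal K^+$. By \eqref{M1}, $F$ is a function of pairs of classes in $\mathbb F_{11}^\times/\{\pm1\}$. This group is cyclic of order $5$, generated by $4$: the classes $v_j=\pm4^j$ $(j\in\mathbb Z/5)$ are $v_0,\dots,v_4=\pm1,\pm4,\pm5,\pm2,\pm3$. As $2$ also generates it, $n_2(11)=1$, and we have to show $F=0$.

First we solve \eqref{M1}--\eqref{M3}. Since $1+4=5$, that is $4^0+4^1=4^2$ in $\mathbb F_{11}$, relation \eqref{M3} applies to each triple $v_j,v_{j+1},v_{j+2}$. There are no further conditions. Indeed, every pair of distinct classes is a shift of $(v_0,v_1)$ or $(v_0,v_2)$; the sums and differences $1\pm4$ and $1\pm5$ have classes $v_2,v_4$ and $v_2,v_1$; so a triple of three distinct classes is consecutive, and on a triple with a repeated class or a zero, \eqref{M3} follows from \eqref{M1} and \eqref{M2}. Put $s_j=F(v_j,v_{j+1})$. Then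
\[
F(v_j,v_{j+2})=s_j+s_{j+1},
\]
and $s_0,\dots,s_4$ are free parameters. In other words, $F$ is a $1$-cocycle on the complex of Figure~\ref{fig:band}, a M\"obius band. It is a coboundary, $F(x,y)=A(x)-A(y)$, exactly when the period $S=s_0+\dots+s_4$ vanishes. So the three-term relation alone leaves room for one solution that is not a difference.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.3]
\foreach \j/\y/\l in {0/0/1,1/1/4,2/0/5,3/1/2,4/0/3,5/1/1,6/0/4}
  \node[circle,draw,inner sep=2pt] (v\j) at (\j,\y) {$\l$};
\foreach \a/\b/\s in {0/1/0,1/2/1,2/3/2,3/4/3,4/5/4,5/6/0}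
  \draw[->,thick] (v\a) -- node[fill=white,inner sep=1pt] {$s_{\s}$} (v\b);
\foreach \a/\b in {0/2,2/4,4/6,1/3,3/5}
  \draw (v\a) -- (v\b);
\end{tikzpicture}
\caption{The five classes of $\mathbb F_{11}^\times/\{\pm1\}$, with a triangle for each relation $x\pm y\pm z=0$ among distinct classes. The two edges from $1$ to $4$ are identified, which gives a M\"obius band. An even antisymmetric function $F$ satisfying the three-term relation is a $1$-cocycle on it, determined by its values $s_0,\dots,s_4$ on the zigzag.}
\label{fig:band}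
\end{figure}

Now use Proposition~\ref{prop:A} with $(x,y)=(1,4)$. The left side is
\[
F(1,8)+F(2,4)+F(2,5)+F(5,8)=-s_4-(s_1+s_2)-s_2+(s_2+s_3),
\]
because $8,2,4,5$ have classes $v_4,v_3,v_1,v_2$. The right side is $2F(1,4)+F(2,8)=2s_0+s_3$. Multiplying $(x,y)$ by $4^j$ shifts all indices by $j$, so
\begin{equation}\label{eq:22}
-s_{j+1}-s_{j+2}+s_{j+3}-s_{j+4}=2s_j+s_{j+3}\qquad(j\in\mathbb Z/5).
\end{equation}
Sum over $j$. The left side gives $-2S$ and the right side gives $3S$, so $S=0$: the operator $T_2$ multiplies the period by $-2$, while Proposition~\ref{prop:A} demands the factor $3$. Once $S=0$, equation \eqref{eq:22}, which says $S+s_j-s_{j+3}=0$, becomes $s_{j+3}=s_j$; this is invariance under multiplication by $2\in v_3$. Hence all $s_j$ are equal, their sum is $0$, and $F=0$. Lemma~\ref{lem:plus} gives $f=0$, so $\kappa(22)=0$.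

The general proof has the same two steps. The band is replaced by the modular curve $X_1(p)$, the period $S$ by periods of cusp forms of weight two, and the inequality $-2\ne3$ by a bound on Hecke eigenvalues. After that, $F$ is a difference $A(x)-A(y)$, and Proposition~\ref{prop:A} forces $A$ to be invariant under $q$.

\section{Modular symbols}\label{sec:symbols}

Let $n\ge5$ be an integer (later $n=p$ or $n=3p$) and let $\Gamma=\Gamma_1(n)$ be the group of $\gamma\in SL_2(\mathbb Z)$ whose bottom row is $\equiv(0,1)\bmod n$; the determinant then forces the upper left entry to be $\equiv1$. Let $S_n\subset(\mathbb Z/n)^2$ be the set of row vectors whose entries generate $\mathbb Z/n$, that is, which are nonzero modulo every prime divisor of $n$. Since $SL_2(\mathbb Z)\to SL_2(\mathbb Z/n)$ is surjective, every $v\in S_n$ is the reduction of the bottom row of a matrix in $SL_2(\mathbb Z)$. Conditions \eqref{M1}--\eqref{M3} make sense for functions $g:S_n\to\mathbb C$: if $x+y+z=0$ and $(x,y)\in S_n$, then $(y,z),(z,x)\in S_n$. The points of $\mathbb P^1(\mathbb Q)$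 are called cusps and are written $a/c$ in lowest terms, with $\infty=1/0$; matrices act on them by fractional linear transformations.

\begin{definition}
A \emph{symbol} of level $n$ is a map $(\lambda,\mu)\mapsto\varphi\{\lambda,\mu\}$ from $\mathbb P^1(\mathbb Q)^2$ to $\mathbb C$ such that
\[
\varphi\{\lambda,\mu\}+\varphi\{\mu,\nu\}=\varphi\{\lambda,\nu\},\qquad \varphi\{\gamma\lambda,\gamma\mu\}=\varphi\{\lambda,\mu\}\quad(\gamma\in\Gamma).
\]
It is \emph{even} if $\varphi\{-\lambda,-\mu\}=\varphi\{\lambda,\mu\}$, and \emph{boundary} if $\varphi\{\lambda,\mu\}=B(\mu)-B(\lambda)$ for a $\Gamma$-invariant function $B$ on $\mathbb P^1(\mathbb Q)$. Its \emph{edge function} $g:S_n\to\mathbb C$ is given by $g(c,d)=\varphi\{b/d,a/c\}$ for $\left(\begin{smallmatrix}a&b\\c&d\end{smallmatrix}\right)\in SL_2(\mathbb Z)$.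
\end{definition}

Additivity gives $\varphi\{\lambda,\lambda\}=0$ and $\varphi\{\mu,\lambda\}=-\varphi\{\lambda,\mu\}$. The edge function is well defined: it is $\varphi\{\tau0,\tau\infty\}$ for the matrix $\tau$, and if $\tau,\tau'$ have the same bottom row modulo $n$, then $(0,1)\tau'\tau^{-1}\equiv(0,1)$, so $\tau'\in\Gamma\tau$.

\subsection*{The Farey graph}
Two cusps $a/c$ and $b/d$ are \emph{adjacent} if $ad-bc=\pm1$; changing the sign of $(b,d)$, we may then assume $ad-bc=1$. If $b'/d'$ is another neighbor of $a/c$, normalized in the same way, then $a(d'-d)=c(b'-b)$, so $(b',d')=(b,d)+k(a,c)$. Thus the neighbors of $a/c$ are the cusps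
\[
\mu_k=\frac{b+ka}{d+kc}\qquad(k\in\mathbb Z),
\]
and $\mu_k$ is adjacent to $\mu_{k+1}$, the relevant determinant being $\pm(ad-bc)$. Call $|c|$ the denominator of $a/c$. If $|c|\ge2$, then $d$ is not divisible by $c$, so exactly two neighbors have denominator less than $|c|$, and they belong to consecutive values of $k$. We call them the \emph{parents} of $a/c$. The denominators of adjacent cusps are coprime, so they can be equal only if both are $1$. Hence every edge of the graph joins $\infty$ to an integer, or two consecutive integers, or a cusp of denominator $\ge2$ to one of its parents. By induction on the denominator the graph is connected. Therefore two additive functions of pairs of cusps that agree on edges agree everywhere; in particular a symbol is determined by its edge function.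

\begin{lemma}\label{lem:dict}
\textup{(a)} Every $g:S_n\to\mathbb C$ satisfying \eqref{M1}--\eqref{M3} is the edge function of a unique symbol, and this symbol is even.
\textup{(b)} The edge function of an even symbol satisfies \eqref{M1}--\eqref{M3}.
\end{lemma}

\begin{proof}
(a) To the oriented edge from $b/d$ to $a/c$ assign the value $g(c,d)$. By \eqref{M1} it does not depend on the signs of the fractions, and by \eqref{M2} it changes sign when the edge is reversed. Around a triangle $b/d\to a/c\to(a+b)/(c+d)\to b/d$ the values add up to $g(c,d)+g(c+d,c)+g(d,c+d)$, which is $0$ by \eqref{M3} for $(c,d,-c-d)$ and \eqref{M1}. A cusp with two consecutive neighbors $\mu_k,\mu_{k+1}$ forms such a triangle.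

Define $\psi$ on $\mathbb P^1(\mathbb Q)$ by induction on the denominator, in such a way that the difference of $\psi$ along each edge is the assigned value. Put $\psi(\infty)=0$, and let $\psi(k)$ be the value of the edge $\infty\to k$ for $k\in\mathbb Z$; the triangles $\infty,k,k+1$ give the correct differences on the edges $k\to k+1$. For $\lambda$ of denominator $\ge2$ let $\psi(\lambda)$ be $\psi(\mu)$ plus the value of $\mu\to\lambda$, for a parent $\mu$. The edge between the two parents has the correct difference by induction, and the parents form a triangle with $\lambda$, so both give the same $\psi(\lambda)$. By the list of edge types, all edges are accounted for. Put $\varphi\{\lambda,\mu\}=\psi(\mu)-\psi(\lambda)$. The assigned values depend only on the integers $c,d$ modulo $n$ up to sign. These are preserved by $\Gamma$ and by $z\mapsto-z$, which also preserve adjacency. So $\varphi$ is invariant under both on edges, hence everywhere.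

(b) Let $\left(\begin{smallmatrix}a&b\\c&d\end{smallmatrix}\right)\in SL_2(\mathbb Z)$. The matrices
$\left(\begin{smallmatrix}-a&-b\\-c&-d\end{smallmatrix}\right)$,
$\left(\begin{smallmatrix}a&-b\\-c&d\end{smallmatrix}\right)$,
$\left(\begin{smallmatrix}b&-a\\d&-c\end{smallmatrix}\right)$
have determinant $1$ and give $g(-c,-d)=g(c,d)$, then $g(-c,d)=\varphi\{-b/d,-a/c\}=g(c,d)$, and $g(d,-c)=\varphi\{a/c,b/d\}=-g(c,d)$. These imply \eqref{M1} and \eqref{M2}. By \eqref{M1}, the value of $\varphi$ on any edge from $b'/d'$ to $a'/c'$ is $g(c',d')$, so additivity around the triangle in (a) gives \eqref{M3}.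
\end{proof}

\subsection*{Cuspidal part and boundary part}
For a function $h$ on the upper half-plane $\mathfrak H$ and $\gamma=\left(\begin{smallmatrix}a&b\\c&d\end{smallmatrix}\right)\in SL_2(\mathbb Z)$ put $(h|\gamma)(z)=(cz+d)^{-2}h(\gamma z)$, so that $h(\gamma z)\,d(\gamma z)=(h|\gamma)(z)\,dz$. The space $S_2(\Gamma)$ of cusp forms of weight two consists of the holomorphic $h$ with $h|\gamma=h$ for $\gamma\in\Gamma$ such that $(h|\delta)(z)\to0$ as $\operatorname{Im}z\to\infty$ for all $\delta\in SL_2(\mathbb Z)$. The decay is then exponential, so the integral of $h\,dz$ along the geodesic between two cusps converges; by Cauchy's theorem it is additive in the endpoints. Hence $h_1,h_2\in S_2(\Gamma)$ define the symbol $\int_\lambda^\mu(h_1\,dz+\overline{h_2}\,d\bar z)$.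

We recall how these symbols describe cohomology. Traces of elements of $\Gamma$ are $\equiv2\bmod n$ and $-1\notin\Gamma$, whereas elements of finite order in $SL_2(\mathbb Z)$ other than $\pm1$ have trace $0$ or $\pm1$; so $\Gamma$ is torsion-free for $n\ge5$ and is the fundamental group of $\Gamma\backslash\mathfrak H$. The compact Riemann surface $X_1(n)$ is obtained by adding the finitely many $\Gamma$-orbits of cusps, and its fundamental group is the quotient of $\Gamma$ by the normal subgroup generated by the stabilizers of cusps. The Hodge decomposition $H^1(X_1(n),\mathbb C)=H^0(\Omega^1)\oplus\overline{H^0(\Omega^1)}$ together with $H^0(\Omega^1)=S_2(\Gamma)\,dz$ gives the Eichler--Shimura theorem in weight two: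

\smallskip\noindent\textbf{(ES)} \emph{Every homomorphism $\Gamma\to\mathbb C$ that kills the stabilizers of cusps is $\gamma\mapsto\int_\lambda^{\gamma\lambda}(h_1\,dz+\overline{h_2}\,d\bar z)$ for unique $h_1,h_2\in S_2(\Gamma)$.}

\begin{lemma}\label{lem:ES}
For every symbol $\varphi$ there are unique $h_1,h_2\in S_2(\Gamma)$ such that
\[
\varphi\{\lambda,\mu\}=\int_\lambda^\mu(h_1\,dz+\overline{h_2}\,d\bar z)+B(\mu)-B(\lambda)
\]
for some $\Gamma$-invariant function $B$ on $\mathbb P^1(\mathbb Q)$. The symbol $\varphi$ is boundary if and only if $h_1=h_2=0$.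
\end{lemma}

We call $(h_1,h_2)$ the \emph{cuspidal part} of $\varphi$. By uniqueness it is compatible with linear combinations with real coefficients.

\begin{proof}
Put $u_\varphi(\gamma)=\varphi\{\lambda,\gamma\lambda\}$. This does not depend on $\lambda$, since $\varphi\{\mu,\gamma\mu\}=\varphi\{\mu,\lambda\}+\varphi\{\lambda,\gamma\lambda\}+\varphi\{\gamma\lambda,\gamma\mu\}$ and the outer terms cancel. It is a homomorphism, since $\varphi\{\lambda,\gamma\gamma'\lambda\}=\varphi\{\lambda,\gamma\lambda\}+\varphi\{\gamma\lambda,\gamma\gamma'\lambda\}$. If $\gamma$ fixes a cusp, take that cusp for $\lambda$ to get $u_\varphi(\gamma)=0$. Let $h_1,h_2$ be given by (ES) for $u_\varphi$, and let $\varphi'$ be the symbol $\varphi-\int(h_1\,dz+\overline{h_2}\,d\bar z)$. Then $u_{\varphi'}=0$, so $B(\lambda)=\varphi'\{\infty,\lambda\}$ satisfies $B(\gamma\lambda)=B(\lambda)+\varphi'\{\lambda,\gamma\lambda\}=B(\lambda)$. This proves existence. In any representation of the stated form, $B$ does not contribute to $u_\varphi$, so $h_1,h_2$ are determined by (ES). A boundary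 symbol has such a representation with $h_1=h_2=0$, and conversely.
\end{proof}

\subsection*{Special cusps}
Proposition~\ref{prop:A} holds only for $x,y\ne0$. At $y=0$ it would read $(q-1)F(qx,x)=0$, which we do not know in advance. So we cannot assert that a symbol vanishes, only that its edge function vanishes on pairs of nonzero entries. This is enough to make it boundary.

\begin{lemma}\label{lem:special}
Let $p$ be a prime divisor of $n$, and let $\varphi$ be a symbol whose edge function satisfies $g(c,d)=0$ whenever $p\nmid cd$. Then $\varphi$ is boundary.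
\end{lemma}

\begin{proof}
Call $a/c$ \emph{special} if $p\mid c$. The hypothesis says that $\varphi$ vanishes on every edge between non-special cusps. Adjacent cusps have coprime denominators, so they are never both special. Let $\lambda$ be special. Its neighbors $\mu_k$ are non-special and consecutive ones are adjacent, so $\varphi\{\mu_k,\lambda\}=\varphi\{\mu_k,\mu_{k+1}\}+\varphi\{\mu_{k+1},\lambda\}=\varphi\{\mu_{k+1},\lambda\}$. Let $B(\lambda)$ be this common value, and put $B=0$ on non-special cusps. Then $\varphi\{\lambda,\mu\}=B(\mu)-B(\lambda)$ on all edges, hence everywhere. The function $B$ is $\Gamma$-invariant because $\varphi$, adjacency and specialness are.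
\end{proof}

To evaluate boundary symbols we need the orbits of cusps. By \cite[Prop.~3.8.3]{DS}, the cusps $a/c$ and $a'/c'$ are $\Gamma_1(n)$-equivalent if and only if $\pm(a',c')\equiv(a+jc,c)\bmod n$ for some integer $j$ and some sign. In particular:

\smallskip\noindent\textbf{(C)} \emph{The orbit of $a/c$ depends only on $c\bmod n$ and $a\bmod\gcd(c,n)$.}

\section{Hecke operators}\label{sec:hecke}

We need the Hecke operators in two descriptions: on edge functions, to recognize \eqref{eq:TqF}, and as sums of translates, to compare with cusp forms. Both come from one definition, in which a symbol $\varphi$ of level $n$ is replaced by the family of its $SL_2(\mathbb Z)$-translates. For $v\in S_n$ choose $\tau_v\in SL_2(\mathbb Z)$ with bottom row $\equiv v$ and set $\Phi_v\{\lambda,\mu\}=\varphi\{\tau_v\lambda,\tau_v\mu\}$. Two choices of $\tau_v$ differ by left multiplication by $\Gamma$, so $\Phi_v$ is well defined, and with $g$ the edge function of $\varphi$,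
\begin{equation}\label{eq:Phi}
\Phi_v\{\delta\lambda,\delta\mu\}=\Phi_{v\delta}\{\lambda,\mu\}\ \ (\delta\in SL_2(\mathbb Z)),\qquad \Phi_v\{0,\infty\}=g(v),\qquad \Phi_{(0,1)}=\varphi .
\end{equation}

\emph{Diamond operators.} For $r\in(\mathbb Z/n)^\times$ let $\sigma_r=\tau_{(0,r)}$ and $\langle r\rangle\varphi=\Phi_{(0,r)}$, so $\langle r\rangle\varphi\{\lambda,\mu\}=\varphi\{\sigma_r\lambda,\sigma_r\mu\}$. Since $(0,r)\gamma\equiv(0,r)$ for $\gamma\in\Gamma$ and $(0,r)\tau_v\equiv rv$, \eqref{eq:Phi} shows that $\langle r\rangle\varphi$ is a symbol with edge function $v\mapsto g(rv)$.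

\emph{The operator $T_\ell$.} Let $\ell$ be a prime and consider integral $2\times2$ matrices $M$ of determinant $\ell$. The cosets $M\,SL_2(\mathbb Z)$ correspond to the sublattices $M\mathbb Z^2$ of index $\ell$ in $\mathbb Z^2$, so they are represented by
\[
M_\infty=\begin{pmatrix}1&0\\0&\ell\end{pmatrix},\qquad M_m=\begin{pmatrix}\ell&m\\0&1\end{pmatrix}\quad(m\bmod\ell).
\]
Whether $vM\in S_n$ depends only on the coset of $M$, and if it holds, $\Phi_{vM}\{M^{-1}\lambda,M^{-1}\mu\}$ depends only on the coset by \eqref{eq:Phi}. Put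
\[
(T_\ell\Phi)_v\{\lambda,\mu\}=\sum_{M:\ vM\in S_n}\Phi_{vM}\{M^{-1}\lambda,M^{-1}\mu\},
\]
the sum being over cosets. The substitution $M=\delta M'$ gives $(T_\ell\Phi)_v\{\delta\lambda,\delta\mu\}=(T_\ell\Phi)_{v\delta}\{\lambda,\mu\}$. Hence $T_\ell\varphi:=(T_\ell\Phi)_{(0,1)}$ is a symbol, and its edge function, denoted $T_\ell g$, is $v\mapsto(T_\ell\Phi)_v\{0,\infty\}$.

Since $M$ is invertible modulo primes other than $\ell$, the condition $vM\in S_n$ always holds if $\ell\nmid n$, and means $vM\not\equiv0\bmod\ell$ if $\ell\mid n$. In the latter case we write $U_\ell$ for $T_\ell$; if moreover $v=(x,y)$ with $\ell\mid x$, then $\ell\nmid y$, and from $vM_\infty=(x,\ell y)$, $vM_m=(\ell x,y+mx)$ we see that exactly $M_\infty$ is excluded. For $v=(0,1)$ we have $vM_m=(0,1)$, $M_m^{-1}\lambda=(\lambda-m)/\ell$ and $vM_\infty=(0,\ell)$, $M_\infty^{-1}\lambda=\ell\lambda$. Therefore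
\begin{equation}\label{eq:Tpaths}
T_\ell\varphi\{\lambda,\mu\}=\sum_{j\bmod\ell}\varphi\Bigl\{\frac{\lambda+j}{\ell},\frac{\mu+j}{\ell}\Bigr\}+\varphi\{\sigma_\ell(\ell\lambda),\sigma_\ell(\ell\mu)\},
\end{equation}
where the last term is omitted if $\ell\mid n$. Replacing $j$ by $-j$ shows that $U_\ell\varphi$ is even if $\varphi$ is.

\begin{lemma}\label{lem:edgeT}
Let $\ell\in\{2,3\}$ and suppose that $g$ satisfies \eqref{M1}. If $\ell\nmid n$, then for all $(x,y)\in S_n$
\[
(T_\ell g)(x,y)=g(x,\ell y)+g(\ell x,y)+\sum_{m\in E_\ell}\bigl[g(\ell x,y+mx)+g(y+mx,\ell y)\bigr].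
\]
If $\ell\mid n$ and $\ell\mid x$, then $(U_\ell g)(x,y)$ is given by the same formula without the term $g(x,\ell y)$.
\end{lemma}

\begin{proof}
The diagonal matrices $M_\infty$ and $M_0$ fix $0$ and $\infty$, so they contribute $g(x,\ell y)$ and $g(\ell x,y)$. The remaining cosets are those of $M_m$ with $m\in E_\ell$, and $M_m$ contributes $\Phi_w\{-m/\ell,\infty\}$ with $w=(\ell x,y+mx)$. Since $m=\pm1$, the cusp $-m/\ell$ is adjacent to $0$: the matrix $\delta=\left(\begin{smallmatrix}0&-m\\m&\ell\end{smallmatrix}\right)$ has determinant $m^2=1$ and sends $0,\infty$ to $-m/\ell,0$. By additivity and \eqref{eq:Phi},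
\[
\Phi_w\{-m/\ell,\infty\}=\Phi_w\{0,\infty\}+\Phi_w\{-m/\ell,0\}=g(w)+g(w\delta),
\]
and $w\delta=(m(y+mx),\,-m\ell x+\ell y+m\ell x)=(m(y+mx),\ell y)$. Condition \eqref{M1} removes the sign $m$.
\end{proof}

\subsection*{Operators on cusp forms}
We recall the standard facts that we use. The space $S_2(\Gamma_1(n))$ is preserved by the operators
\[
\langle r\rangle h=h|\sigma_r,\qquad (T_\ell h)(z)=\frac1\ell\sum_{j\bmod\ell}h\Bigl(\frac{z+j}\ell\Bigr)+\ell\,(h|\sigma_\ell)(\ell z),
\]
where again the last term is omitted, and $U_\ell$ is written for $T_\ell$, if $\ell\mid n$. On Fourier expansions $U_\ell$ sends $\sum_ka_ke^{2\pi ikz}$ to $\sum_ka_{\ell k}e^{2\pi ikz}$. The space is the direct sum, over Dirichlet characters $\chi$ modulo $n$, of the subspaces $S_2(n,\chi)$ on which $\langle r\rangle=\chi(r)$. A \emph{newform} of level $M$ and character $\chi$ is a form $h=\sum a_ke^{2\pi ikz}\in S_2(M,\chi)$ with $a_1=1$ that is an eigenvector of all $T_\ell$ of level $M$ and is orthogonal, for the Petersson product, to all forms $h'(tz)$ with $h'$ of level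 $M'$ a proper divisor of $M$ and $t\mid M/M'$. Its $T_\ell$-eigenvalue is $a_\ell$.
\begin{itemize}
\item[(N1)] $S_2(n,\chi)$ is spanned by the forms $h(tz)$, where $h$ is a newform of some level $M\mid n$ whose character induces $\chi$, and $t\mid n/M$. Also $S_2(SL_2(\mathbb Z))=0$.
\item[(N2)] (Ramanujan--Petersson; in weight two by Eichler--Shimura--Igusa and Weil, in general by Deligne.) If $h$ is a newform of level $M$ and character $\chi$, and $\ell\nmid M$, then both roots of $X^2-a_\ell X+\chi(\ell)\ell$ have absolute value $\sqrt\ell$.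
\item[(N3)] If $\ell\mid M$ and the $\ell$-parts of $M$ and of the conductor of $\chi$ are equal, then $|a_\ell|=\sqrt\ell$; see \cite[Thm.~3]{Li} or \cite[Thm.~4.6.17]{Miyake}.
\end{itemize}

\begin{lemma}\label{lem:compat}
If $\varphi$ has cuspidal part $(h_1,h_2)$, then $T_\ell\varphi$ and $\langle r\rangle\varphi$ have cuspidal parts $(T_\ell h_1,T_\ell h_2)$ and $(\langle r\rangle h_1,\langle r\rangle h_2)$.
\end{lemma}

\begin{proof}
For $h\in S_2(\Gamma)$ the substitutions $z=(w+j)/\ell$ and $z=\sigma_\ell(\ell w)$ give
\[
\int_{(\lambda+j)/\ell}^{(\mu+j)/\ell}h\,dz=\int_\lambda^\mu\frac1\ell\,h\Bigl(\frac{w+j}\ell\Bigr)dw,\qquad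
\int_{\sigma_\ell(\ell\lambda)}^{\sigma_\ell(\ell\mu)}h\,dz=\int_\lambda^\mu\ell\,(h|\sigma_\ell)(\ell w)\,dw,
\]
and complex conjugation gives the same formulas for $\overline h\,d\bar z$. Insert the representation of Lemma~\ref{lem:ES} in \eqref{eq:Tpaths}:
\[
T_\ell\varphi\{\lambda,\mu\}=\int_\lambda^\mu\bigl(T_\ell h_1\,dz+\overline{T_\ell h_2}\,d\bar z\bigr)+C(\mu)-C(\lambda),
\]
with $C(\lambda)=\sum_jB((\lambda+j)/\ell)+B(\sigma_\ell(\ell\lambda))$, the last term being omitted if $\ell\mid n$. It remains to see that $C$ is $\Gamma$-invariant. As a difference of two symbols, $C(\mu)-C(\lambda)$ is a symbol, so $\gamma\mapsto C(\gamma\lambda)-C(\lambda)$ is a homomorphism $\Gamma\to\mathbb C$, as in the proof of Lemma~\ref{lem:ES}. It is bounded, because $B$ takes finitely many values (there are finitely many orbits of cusps) and hence so does $C$. A bounded homomorphism to $\mathbb C$ is zero. The same argument, with $z=\sigma_rw$ and $C=B\circ\sigma_r$, treats $\langle r\rangle\varphi$.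
\end{proof}

\begin{proposition}\label{prop:noncusp}
\textup{(a)} Let $n=p$ and let $\ell\ne p$ be prime. If $T_\ell\varphi-\langle\ell\rangle\varphi-\ell\varphi$ is boundary, then $\varphi$ is boundary.

\textup{(b)} Let $n=3p$ and let $\eta\in(\mathbb Z/3p)^\times$ satisfy $\eta\equiv1\bmod p$, $\eta\equiv-1\bmod3$. If $\langle\eta\rangle\varphi=-\varphi$ and $U_3\varphi-3\varphi$ is boundary, then $\varphi$ is boundary.
\end{proposition}

\begin{proof}
Let $(h_1,h_2)$ be the cuspidal part of $\varphi$. By Lemma~\ref{lem:ES} we must show $h_1=h_2=0$.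

(a) By Lemmas~\ref{lem:ES} and~\ref{lem:compat}, $h_1$ and $h_2$ are killed by $T_\ell-\langle\ell\rangle-\ell$. By (N1), $S_2(\Gamma_1(p))$ is spanned by newforms of level $p$, and these are eigenvectors of the operator, with eigenvalues $a_\ell-\chi(\ell)-\ell$. So it suffices to show $a_\ell\ne\ell+\chi(\ell)$. Otherwise $X^2-a_\ell X+\chi(\ell)\ell=(X-\ell)(X-\chi(\ell))$ would have the root $\ell$, contradicting (N2).

(b) By the same lemmas, $\langle\eta\rangle h_i=-h_i$ and $U_3h_i=3h_i$. The first equation places $h_i$ in the sum $W$ of the spaces $S_2(3p,\chi)$ with $\chi(\eta)=-1$. Write such a $\chi$ as $\chi_3\chi_p$ with characters modulo $3$ and $p$. Then $\chi_3(-1)=\chi(\eta)=-1$, so $3$ divides the conductor of $\chi$. In (N1) the conductor divides $M$, so $3\mid M$ and $t\in\{1,p\}$. As $3\mid M$, we have $a_{3k}=a_3a_k$ for the coefficients of $h$, and as $3\nmid t$, the Fourier expansion gives $U_3(h(tz))=a_3\,h(tz)$. The $3$-parts of $M$ and of the conductor are both $3$, so $|a_3|=\sqrt3$ by (N3). Thus $W$ is spanned by eigenvectors of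 $U_3$ with eigenvalues different from $3$, and $h_i=0$.
\end{proof}

\begin{remark}
Part (a) needs the statement about the roots, not only the bound $|a_\ell|\le2\sqrt\ell$: for $\ell\in\{2,3\}$ and $\chi(\ell)=-1$ the excluded value $\ell-1$ is smaller than $2\sqrt\ell$.
\end{remark}

\section{The component at level $p$}\label{sec:even}

\begin{proposition}\label{prop:F}
For every $f\in\mathcal K$ there is $A:\mathbb F_p^\times/H_{p,q}\to\mathbb Q$ with $F(x,y)=A(x)-A(y)$ for all $x,y\in\mathbb F_p^\times$.
\end{proposition}

\begin{proof}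
The restriction of $F$ to $S_p=\mathbb F_p^2\setminus\{0\}$ satisfies \eqref{M1}--\eqref{M3}; let $\varphi$ be its symbol of level $p$ (Lemma~\ref{lem:dict}). By Lemma~\ref{lem:edgeT}, the edge function of $T_q\varphi$ is the function $T_qF$ of \eqref{eq:TqF}, so the edge function of $T_q\varphi-\langle q\rangle\varphi-q\varphi$ is $(T_qF)(x,y)-F(qx,qy)-qF(x,y)$. It vanishes for $x,y\ne0$ by Proposition~\ref{prop:A}. Hence this symbol is boundary by Lemma~\ref{lem:special}, and $\varphi$ is boundary by Proposition~\ref{prop:noncusp}(a): $F(c,d)=B(a/c)-B(b/d)$ for $\left(\begin{smallmatrix}a&b\\c&d\end{smallmatrix}\right)\in SL_2(\mathbb Z)$, with $B$ invariant under $\Gamma_1(p)$. If $p\nmid c$, then $B(a/c)$ depends only on $c\bmod p$ by (C), and $a/c=(-a)/(-c)$. So there is an even function $A$ on $\mathbb F_p^\times$ with $F(x,y)=A(x)-A(y)$ for $x,y\ne0$. Subtracting a constant we may assume $A(1)=0$, and then $A(x)=F(x,1)$ is rational.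

It remains to show that $D(x)=A(qx)-A(x)$ vanishes. Let $x,y\ne0$ with $y\ne\pm x$, so that all arguments in \eqref{eq:TqF} are nonzero. Each of the $q-1$ brackets in \eqref{eq:TqF} telescopes to $A(qx)-A(qy)$, and
\[
(T_qF)(x,y)=q\bigl(A(qx)-A(qy)\bigr)+A(x)-A(y).
\]
Proposition~\ref{prop:A} says that this equals $q(A(x)-A(y))+A(qx)-A(qy)$. In other words, on differences $T_q$ acts as $q\langle q\rangle+1$, while it is required to act as $q+\langle q\rangle$. Subtracting, we get $(q-1)(D(x)-D(y))=0$. For $y=\pm x$ we have $D(x)=D(y)$ because $D$ is even. So $D$ is constant, and $\sum_{x\in\mathbb F_p^\times}D(x)=0$ gives $D=0$. Thus $A$ is invariant under $q$ and $-1$.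
\end{proof}

For $q=2$ this finishes the work. For $q=3$ the space $\mathcal K^-$ remains.

\section{The odd part for $q=3$, and the end of the proof}\label{sec:odd}

Let $q=3$ and $f\in\mathcal K^-$. Since $\eta$ fixes the elements $(x,0)$, we have $F=-F$, so $F=0$ and nothing is seen at level $p$. We therefore work at level $3p$, with the component $G$. By \eqref{M1} and $\varepsilon f=-f$,
\begin{equation}\label{eq:Godd}
G(x,-y)=f((x,0),(-y,1))=f((x,0),(y,-1))=-G(x,y).
\end{equation}
Let $g$ be the restriction of $f$ to $S_{3p}$ and $\varphi$ its symbol, which is even. For $x,y\in\mathbb F_p^\times$ apply Lemma~\ref{lem:edgeT} to the pair $c=(x,0)$, $d=(y,1)$, in which $3\mid c$. We have $3c=(3x,0)$, $d+mc=(y+mx,1)$ and $3d=(3y,0)$, so with \eqref{M2}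
\begin{equation}\label{eq:UG}
(U_3g)(c,d)=G(3x,y)+\sum_{m=\pm1}\bigl[G(3x,y+mx)-G(3y,y+mx)\bigr].
\end{equation}
This expression is again a sum over lines in $\mathbb F_3^2$, now through the point $(0,1)$ that indexes $G$.

\begin{proposition}\label{prop:B}
Let $q=3$ and $f\in\mathcal K^-$. For all $x,y\in\mathbb F_p^\times$ the right side of \eqref{eq:UG} equals $3G(x,y)$.
\end{proposition}

\begin{proof}
Put $f_w=f((x,w_1),(y,w_2))$ and sum $f_w$ over the three lines $\{(t,1-mt):t\in\mathbb F_3\}$, $m\in\{0,1,-1\}$. Each line meets $w_1=0$ only in $(0,1)$, and a point $w$ with $w_1\ne0$ lies on exactly one line, the one with $m=(1-w_2)/w_1$. So the total is $3G(x,y)+\sum_{w_1\ne0}f_w$, and the last sum vanishes because $f_{-w}=-f_w$ on $\mathcal K^-$. On the other hand, the line $m=0$ contributes $G(3x,y)$ by \eqref{D1}. For $m=\pm1$ apply \eqref{eq:split} to $X=m\,(x,t)$ and $Y=(y,1-mt)$, for which $X+Y=(y+mx,1)$ does not depend on $t$: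
\[
f((x,t),(y,1-mt))=f((x,t),(y+mx,1))-f((y,1-mt),(y+mx,1)).
\]
Summing over $t$ and using \eqref{D1} in the first variable gives $G(3x,y+mx)-G(3y,y+mx)$.
\end{proof}

\begin{proposition}\label{prop:minus}
For $q=3$ we have $\mathcal K^-=0$.
\end{proposition}

\begin{proof}
Let $f\in\mathcal K^-$, with $g$ and $\varphi$ as above. The symbol $U_3\varphi-3\varphi$ is even, so its edge function $g''=U_3g-3g$ satisfies \eqref{M1}--\eqref{M3} by Lemma~\ref{lem:dict}(b).

\emph{Step 1: $g''(c,d)=0$ for $(c,d)\in S_{3p}$ with $p\nmid cd$.} If $3\mid c$, then $3\nmid d$, and by \eqref{M1} we may take $c=(x,0)$, $d=(y,1)$ with $x,y\ne0$; then $g''(c,d)=0$ by \eqref{eq:UG} and Proposition~\ref{prop:B}. The case $3\mid d$ follows by \eqref{M2}. If $3\nmid cd$, change the sign of $d$ if necessary so that $3\mid c+d$. When $p\nmid c+d$, relation \eqref{M3} gives $g''(c,d)=-g''(d,-c-d)-g''(-c-d,c)$, and both terms vanish by the previous cases. When $p\mid c+d$, we have $d=-c$ in $\mathbb Z/3p$, and $g''(c,-c)=g''(c,c)=0$ by \eqref{M1} and \eqref{M2}.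

\emph{Step 2: $\varphi$ is boundary.} By Step 1 and Lemma~\ref{lem:special}, $U_3\varphi-3\varphi$ is boundary. The edge function of $\langle\eta\rangle\varphi$ is $v\mapsto g(\eta v)=(\varepsilon f)(v)=-g(v)$, so $\langle\eta\rangle\varphi=-\varphi$. Proposition~\ref{prop:noncusp}(b) applies: $g(c,d)=B(a/c)-B(b/d)$ with $B$ invariant under $\Gamma_1(3p)$.

\emph{Step 3: $G=0$.} Let $x,y\in\mathbb F_p^\times$ and take $\left(\begin{smallmatrix}a&b\\c&d\end{smallmatrix}\right)\in SL_2(\mathbb Z)$ with $c\equiv(x,0)$ and $d\equiv(y,1)$ modulo $3p$. Then $ad\equiv1\bmod3$, so $a\equiv1\bmod3$. As $\gcd(c,3p)=3$ and $\gcd(d,3p)=1$, fact (C) shows that $B(a/c)$ depends only on $x$ and $B(b/d)$ only on $y$. Thus $G(x,y)=s(x)-r(y)$ for $x,y\ne0$. By \eqref{eq:Godd}, $2s(x)=r(y)+r(-y)$ for all $x,y\neq0$, so $s$ is constant and $G(x,y)=\rho(y)$ for a function $\rho$ on $\mathbb F_p^\times$. Given $y\ne0$, choose $x\notin\{0,y,-y\}$, which is possible because $p\ge5$. Then all arguments in \eqref{eq:UG} are nonzero, each bracket is $\rho(y+mx)-\rho(y+mx)=0$, and Proposition~\ref{prop:B}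 reads $\rho(y)=3\rho(y)$. So $G(x,y)=0$ for $x,y\ne0$. Also $G(0,y)=0$, and $G(x,0)=0$ by \eqref{eq:Godd}.

Since $F=0$ and $G=0$, Lemma~\ref{lem:FG} gives $f=0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Lemma~\ref{lem:reform} the kernel is $\mathcal K$. We have $\mathcal K^-=0$, trivially for $q=2$ and by Proposition~\ref{prop:minus} for $q=3$, so $\mathcal K=\mathcal K^+$. Let $f\in\mathcal K$ and let $A$ be as in Proposition~\ref{prop:F}. Then $f-f_A\in\mathcal K^+$ by Proposition~\ref{prop:lower}, and its component $F$ vanishes: at $x,y\ne0$ by the choice of $A$, and at $xy=0$ because this holds for every element of $\mathcal K$. By Lemma~\ref{lem:plus}, $f=f_A$. Hence $\mathcal K$ is the space of all $f_A$, of dimension $n_q(p)-1$.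
\end{proof}

\begin{remark}
The hypothesis $q\in\{2,3\}$ entered three times, always as $\mathbb F_q^\times=\{\pm1\}$: in Lemmas~\ref{lem:FG} and~\ref{lem:plus}, to reduce $f$ to $F$ and $G$; in Propositions~\ref{prop:A} and~\ref{prop:B}, to remove the slope $m$ by \eqref{M1}; and in Lemma~\ref{lem:edgeT}, where $-m/\ell$ must be adjacent to $0$. For $q\ge5$ there are slopes $m\ne\pm1$, the value $f(mX,Y)$ is not tied to $f(X,Y)$ by \eqref{M1}, and the summation over lines no longer closes up.
\end{remark}

\begin{thebibliography}{9}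

\bibitem{DS} Diamond and Shurman, \emph{A First Course in Modular Forms}.

\bibitem{Hirose} Minoru Hirose, \emph{Mixed Tate motives and cyclotomic multiple zeta values of level $2^n$ or $3^n$}, arXiv:2408.15975 (2024).

\bibitem{Li} W. Li, \emph{Newforms and functional equations}, Math. Ann. 212 (1975).

\bibitem{Miyake} Miyake, \emph{Modular Forms}.

\end{thebibliography}
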